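# Limits of $Q$-points: from infinitely many to $2^{\mathfrak c}$

A $Q$-point is an ultrafilter on $\omega$ that picks at most one point from each piece of any given partition of $\omega$ into finite sets. We count $Q$-points up to permutations of $\omega$. The following known result may be used: in ZFC, the number of $Q$-points is either finite, or $2^{\mathfrak d}$, or $2^{\mathfrak c}$, where $\mathfrak d$ is the dominating number and $\mathfrak c=2^{\aleph_0}$. If $2^{\mathfrak d}=2^{\mathfrak c}$, the last two options coincide. So one asks: is there a model of ZFC with exactly $2^{\mathfrak d}$ many $Q$-points and $2^{\mathfrak d}<2^{\mathfrak c}$? The question comes from Silvan Horvath, Tan Özalp, "On the number of $Q$-points", arXiv:2608.08223 (2026). The answer is no. We start with a case in which infinitely many $Q$-points produce $2^{\mathfrak c}$ of them almost for free.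

## 1. Infinitely many $Q$-points that are also $P$-points

**Definition (images, isomorphism, near coherence).** For an ultrafilter $W$ on $\omega$ and $\varphi:\omega\to\omega$, let $\varphi(W)=\{B\subseteq\omega:\varphi^{-1}[B]\in W\}$; this is an ultrafilter, and it does not change if $\varphi$ is altered outside a set in $W$. We call $W,W'$ isomorphic, $W\cong W'$, if $\sigma(W)=W'$ for a permutation $\sigma$ of $\omega$. They are nearly coherent if $g(W)=g(W')$ for some finite-to-one $g:\omega\to\omega$ (all fibers finite).

**Definition ($Q$-point, $P$-point).** A nonprincipal ultrafilter $V$ on $\omega$ is a $Q$-point if for every partition of $\omega$ into finite sets some $A\in V$ meets each piece in at most one point. It is a $P$-point if for all $B_0,B_1,\dots\in V$ there is $B\in V$ with $B\setminus B_n$ finite for every $n$.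

If the pieces of the partition have at most $m$ elements, every ultrafilter contains a set as required: color each point by its rank inside its piece, and one of the $m$ color classes is in the ultrafilter. The definition has content only for pieces of unbounded size. Numbering the pieces of a partition, or conversely taking the nonempty fibers of a map, we see that a nonprincipal $V$ is a $Q$-point if and only if every finite-to-one $\varphi:\omega\to\omega$ is injective on some set in $V$.

**Definition (limits).** Let $D$ be a countably infinite set, $(V_y)_{y\in D}$ ultrafilters on $\omega$, and $Y$ an ultrafilter on $D$. Put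
$$W_Y=Y\text{-}\lim V_y=\{B\subseteq\omega:\{y\in D:B\in V_y\}\in Y\}.$$

The map $B\mapsto\{y:B\in V_y\}$ is a Boolean homomorphism, so $W_Y$ is an ultrafilter. If $Y$ is principal at $y$, then $W_Y=V_y$. If all $V_y$ are nonprincipal, then $W_Y$ contains all cofinite sets, so it is nonprincipal. Unwinding the definitions,
$$\varphi(W_Y)=Y\text{-}\lim\varphi(V_y)\qquad\text{for every }\varphi:\omega\to\omega. \tag{1}$$

**Definition (discrete).** A set $X\subseteq D$ is discrete for a family $(p_y)_{y\in D}$ of ultrafilters on $\omega$ if there are pairwise disjoint sets $C_y\in p_y$ $(y\in X)$.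

For example, a finite $X$ is discrete if the $p_y$ $(y\in X)$ are distinct: choose $B_{y,y'}\in p_y\setminus p_{y'}$ for $y\ne y'$ in $X$, and put $C_y=\bigcap_{y'\neq y}(B_{y,y'}\setminus B_{y',y})$.

**Lemma 1.** If $V$ is a $Q$-point and $\varphi$ is finite-to-one, then $\varphi(V)\cong V$. Hence, if $V,V'$ are non-isomorphic $Q$-points and $\varphi$ is finite-to-one, then $\varphi(V)\neq\varphi(V')$.

*Proof.* Let $S\in V$ be such that $\varphi$ is injective on $S$. Split $S$ into two infinite halves and replace $S$ by the half that lies in $V$. Now the complement of $S$ and the complement of $\varphi[S]$ are infinite, because they contain the other half and its image. So $\varphi{\restriction}S$ extends to a permutation $\sigma$, and $\varphi(V)=\sigma(V)\cong V$. If $\varphi(V)=\varphi(V')$, then $V\cong\varphi(V)=\varphi(V')\cong V'$. $\square$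

**Lemma 2.** If $(p_y)_{y\in D}$ are pairwise distinct $P$-points, then $D$ is discrete for $(p_y)$.

*Proof.* For $y\ne y'$ choose $B_{y,y'}\in p_y\setminus p_{y'}$. As $p_y$ is a $P$-point, there is $B_y\in p_y$ with $B_y\setminus B_{y,y'}$ finite for all $y'\ne y$. Since $p_{y'}$ is nonprincipal and $B_{y,y'}\notin p_{y'}$, we get $B_y\notin p_{y'}$ for all $y'\neq y$. Enumerate $D=\{y_0,y_1,\dots\}$ and put $C_{y_j}=B_{y_j}\setminus\bigcup_{i<j}B_{y_i}\in p_{y_j}$. $\square$

The next lemma says what discreteness is good for. We state it for one map $\varphi$ and one set $X\in Y$, since we shall need it again.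

**Lemma 3.** Let $(V_y)_{y\in D}$ be $Q$-points, $\varphi$ finite-to-one, and $X\subseteq D$ discrete for $(\varphi(V_y))_{y\in D}$.

(a) If $Y$ is an ultrafilter on $D$ with $X\in Y$, then $\varphi$ is injective on some $T\in W_Y$.

(b) If $Y\neq Y'$ are ultrafilters on $D$, both containing $X$, then $\varphi(W_Y)\neq\varphi(W_{Y'})$.

*Proof.* Let $C_y\in\varphi(V_y)$ $(y\in X)$ be pairwise disjoint.

(a) As $V_y$ is a $Q$-point and $\varphi^{-1}[C_y]\in V_y$, there is $S_y\in V_y$ with $S_y\subseteq\varphi^{-1}[C_y]$ and $\varphi$ injective on $S_y$. Let $T=\bigcup_{y\in X}S_y$. Then $\{y:T\in V_y\}\supseteq X\in Y$, so $T\in W_Y$. Two different points of one $S_y$ have different images. If $x\in S_y$ and $z\in S_{y'}$ with $y\neq y'$, then $\varphi(x)\in C_y$ and $\varphi(z)\in C_{y'}$, and these are disjoint.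

(b) Choose a set in $Y\setminus Y'$ and intersect it with $X$; this gives $E\subseteq X$ with $E\in Y\setminus Y'$. Let $C=\bigcup_{y\in E}C_y$. For $y\in E$ we have $C\in\varphi(V_y)$, so $C\in\varphi(W_Y)$ by (1). For $y\in X\setminus E$ the set $C$ is disjoint from $C_y$, so $C\notin\varphi(V_y)$; as $X\setminus E\in Y'$, we get $C\notin\varphi(W_{Y'})$. $\square$

**Proposition 4.** If there are infinitely many pairwise non-isomorphic $Q$-points that are $P$-points, then there are exactly $2^{\mathfrak c}$ many $Q$-points up to isomorphism.

*Proof.* Index countably many of the given ultrafilters as $(V_y)_{y\in D}$. Let $\varphi$ be finite-to-one. By Lemma 1 the $\varphi(V_y)$ are pairwise distinct, and they are isomorphic to the $V_y$, hence $P$-points. By Lemma 2, $D$ itself is discrete for $(\varphi(V_y))$. This holds for every finite-to-one $\varphi$, so by Lemma 3(a) every $W_Y$ is a $Q$-point. By Lemma 3(b) with $\varphi=\mathrm{id}$, different $Y$ give different $W_Y$. There are $2^{\mathfrak c}$ ultrafilters $Y$ on $D$, so we have $2^{\mathfrak c}$ distinct $Q$-points. There are only $\mathfrak c$ permutations,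 so each isomorphism class has at most $\mathfrak c$ members, and there are $2^{\mathfrak c}$ classes. There cannot be more, since $\omega$ carries only $2^{\mathfrak c}$ ultrafilters. $\square$

Now drop the word "$P$-point". The proof used that one index set, $D$, is discrete for all finite-to-one maps at once, and this can fail. Take $(V_y)$ as in Proposition 4, $C_y\in V_y$ pairwise disjoint, and $Y$ nonprincipal. Then $W=W_Y$ is a $Q$-point. It is not a $P$-point: with $D=\{y_0,y_1,\dots\}$, each $\bigcup_{j\ge m}C_{y_j}$ is in $W$, but a set $C$ almost contained in all of them meets every $C_{y_j}$ in a finite set, so it is in no $V_y$ and not in $W$. Hence $W$ is isomorphic to no $V_y$. So $\{W\}\cup\{V_y:y\in D\}$ is a countable family of pairwise non-isomorphic $Q$-points, and it is not discrete even for $\varphi=\mathrm{id}$: every $C\in W$ belongs to infinitely many $V_y$, so it cannot be disjoint from members of all the $V_y$.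

In this example it suffices to drop one index. In general we must expect to pass to a smaller index set $X_\varphi$ for each map $\varphi$. An ultrafilter $Y$ is useful only if it contains all the sets $X_\varphi$, and we want $2^{\mathfrak c}$ such $Y$.

## 2. The theorems and their reduction to a closed set of limits

**Theorem A.** If $\mathfrak d<\mathfrak c$ and there are infinitely many $Q$-points (up to isomorphism), then there are exactly $2^{\mathfrak c}$ of them.

**Theorem B.** In ZFC, the number of $Q$-points is either finite or exactly $2^{\mathfrak c}$.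

**Theorem C.** Assume $\mathfrak d<\mathfrak c$, and let $(V_y)_{y\in D}$ be a countably infinite family of pairwise non-isomorphic $Q$-points. Then the closure of $\{V_y\}$ in $\beta\omega$ contains a closed set $H$ with $|H|=2^{\mathfrak c}$, all of whose members are $Q$-points and pairwise not nearly coherent (in particular pairwise non-isomorphic).

Here $\beta\omega$ is the compact Hausdorff space of ultrafilters on $\omega$, with the clopen base of sets $\widehat O=\{u:O\in u\}$, $O\subseteq\omega$.

Theorem C implies Theorem A, since there are at most $2^{\mathfrak c}$ ultrafilters. Theorem A implies Theorem B: if $\mathfrak d<\mathfrak c$, this is immediate; if $\mathfrak d=\mathfrak c$, the known result quoted at the start says "finite, or $2^{\mathfrak d}=2^{\mathfrak c}$, or $2^{\mathfrak c}$". This is the only use of the quoted result.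

The question is answered by Theorem A alone. If $2^{\mathfrak d}<2^{\mathfrak c}$, then $\mathfrak d<\mathfrak c$, so the number of $Q$-points is finite or $2^{\mathfrak c}$. It is never $2^{\mathfrak d}$, which is infinite and smaller than $2^{\mathfrak c}$. So there is no model of ZFC with exactly $2^{\mathfrak d}$ many $Q$-points and $2^{\mathfrak d}<2^{\mathfrak c}$.

It remains to prove Theorem C.

## 3. A family of $\mathfrak d$ finite-to-one maps that suffices

There are $\mathfrak c$ finite-to-one maps, and we shall have to pay for each map we treat. This section cuts the number to $\mathfrak d$. Recall that $\mathfrak d$ is the least size of a dominating family, that is, of a family of functions in $\omega^\omega$ such that every $h\in\omega^\omega$ satisfies $h\le^* g$ (meaning $h(x)\le g(x)$ for all but finitely many $x$) for some $g$ in it. We have $\aleph_1\le\mathfrak d\le\mathfrak c$.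

Fix a family $\mathcal F$ of $\mathfrak d$ nondecreasing functions with $f(x)\ge x$ such that every $h\in\omega^\omega$ is everywhere $\le$ some $f\in\mathcal F$. To get one, take a dominating family and all functions $x\mapsto m+x+\max_{z\le x}g(z)$ with $g$ in that family and $m\in\omega$; the constant $m$ takes care of the finitely many exceptions.

For $f\in\mathcal F$ let $i_0=0$, $i_{k+1}=f(i_k)+1$ and $I_k=[i_k,i_{k+1})$. For $x\in I_k$ put
$$\varphi_{f,0}(x)=\lfloor k/2\rfloor,\qquad \varphi_{f,1}(x)=\lfloor (k+1)/2\rfloor .$$
So $\varphi_{f,0}$ glues $I_0\cup I_1$, $I_2\cup I_3,\dots$, and $\varphi_{f,1}$ glues $I_1\cup I_2$, $I_3\cup I_4,\dots$. For instance, $f(x)=x+1$ gives $I_k=\{2k,2k+1\}$, $\varphi_{f,0}(x)=\lfloor x/4\rfloor$ and $\varphi_{f,1}(x)=\lfloor(x+2)/4\rfloor$. What matters is this: any two points in the same or in consecutive intervals have the same value under $\varphi_{f,0}$ or under $\varphi_{f,1}$. Moreover, if $x\in I_k$ then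
$$f(x)\le f(i_{k+1})<i_{k+2}. \tag{2}$$
Let $\Phi=\{\varphi_{f,j}:f\in\mathcal F,\ j<2\}$, listed as $\{\varphi_\alpha:\alpha<\mathfrak d\}$. All these maps are finite-to-one.

**Lemma 5.** If $W,W'$ are nearly coherent, or isomorphic, then $\varphi(W)=\varphi(W')$ for some $\varphi\in\Phi$.

*Proof.* First let $g(W)=g(W')$ with $g$ finite-to-one. Choose $f\in\mathcal F$ with
$$f(x)\ge\max\bigcup\{g^{-1}(v):g^{-1}(v)\cap[0,x]\ne\emptyset\}\qquad\text{for all }x.$$
A nonempty fiber with minimum $x\in I_k$ has maximum at most $f(x)<i_{k+2}$ by (2), so it lies in $I_k\cup I_{k+1}$, and $\varphi_{f,0}$ or $\varphi_{f,1}$ is constant on it. Let $N_j$ be the set of $v$ such that $\varphi_{f,j}$ is constant on $g^{-1}(v)$ (empty fibers included). Then $N_0\cup N_1=\omega$, so some $N_j$ is in $g(W)=g(W')$. On $g^{-1}[N_j]$, which belongs to $W$ and to $W'$, we have $\varphi_{f,j}=e\circ g$ for some $e:\omega\to\omega$. Hence $\varphi_{f,j}(W)=e(g(W))=e(g(W'))=\varphi_{f,j}(W')$.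

Now let $\sigma(W)=W'$ with $\sigma$ a permutation. Choose $f\in\mathcal F$ with $f(x)\ge\max\{\sigma(z),\sigma^{-1}(z):z\le x\}$. Let $x\in I_k$ and $\sigma(x)\in I_m$. As $\sigma(x)\le f(x)$, (2) gives $m\le k+1$; as $x=\sigma^{-1}(\sigma(x))\le f(\sigma(x))$, it gives $k\le m+1$. So $x$ and $\sigma(x)$ lie in the same or in consecutive intervals, and some $j<2$ has $\varphi_{f,j}(x)=\varphi_{f,j}(\sigma(x))$. One fixed $j$ works for all $x$ in a set in $W$, and then $\varphi_{f,j}(W)=\varphi_{f,j}(\sigma(W))=\varphi_{f,j}(W')$. $\square$

In particular isomorphic ultrafilters are nearly coherent, which explains the words "in particular" in Theorem C.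

**Lemma 6.** Let $(V_y)_{y\in D}$ be $Q$-points and $Y$ an ultrafilter on $D$ such that for every $\varphi\in\Phi$ some $X\in Y$ is discrete for $(\varphi(V_y))_{y\in D}$. Then $W_Y$ is a $Q$-point.

*Proof.* $W_Y$ contains the cofinite sets. Let $\mathcal E$ be a partition of $\omega$ into finite sets. Choose $f\in\mathcal F$ with $f(x)\ge\max\bigcup\{E\in\mathcal E:E\cap[0,x]\neq\emptyset\}$ for all $x$, and let $\varphi=\varphi_{f,0}$. By Lemma 3(a) there is $T\in W_Y$ with $\varphi$ injective on $T$. Let $T'$ be the part of $T$ where $\varphi$ is even or the part where it is odd, whichever is in $W_Y$.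

Let $x<z$ be in $T'$. As $\varphi$ is nondecreasing, injective on $T'$ and of constant parity there, $\varphi(z)\ge\varphi(x)+2$. Since $x\in I_{2\varphi(x)}\cup I_{2\varphi(x)+1}$, we have $x<i_{2\varphi(x)+2}$. So
$$f(x)\le f(i_{2\varphi(x)+2})<i_{2\varphi(x)+3}\le i_{2\varphi(z)}\le z .$$
The piece of $\mathcal E$ that contains $x$ has all its elements $\le f(x)<z$. So $x$ and $z$ are in different pieces. $\square$

So Theorem C will follow from a filter $G$ on $D$ that contains, for each $\alpha<\mathfrak d$, a set $X_\alpha$ discrete for $(\varphi_\alpha(V_y))_y$, and that extends to $2^{\mathfrak c}$ ultrafilters. Lemma 6 makes the limits $Q$-points, and Lemmas 3(b) and 5 keep them apart.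

## 4. Shrinking infinite sets, and where a tower stops

A single map causes no trouble.

**Lemma 7.** If $(p_y)_{y\in D}$ are pairwise distinct ultrafilters on $\omega$, then every infinite $B\subseteq D$ has an infinite subset discrete for $(p_y)$.

*Proof.* Let $B_0=B$. Given an infinite $B_j$, pick $y\neq y'$ in $B_j$ and $O\in p_y\setminus p_{y'}$. Both $\{u\in B_j:O\in p_u\}$ and its complement in $B_j$ are nonempty, and one of them is infinite. Let $O_j$ be $O$ or $\omega\setminus O$, chosen so that $B_{j+1}=\{u\in B_j:O_j\notin p_u\}$ is infinite, and pick $y_j\in B_j\setminus B_{j+1}$. The $y_j$ are distinct, $O_j\in p_{y_j}$, and $O_i\notin p_{y_j}$ for $i<j$. So the disjoint sets $O_j\setminus\bigcup_{i<j}O_i\in p_{y_j}$ witness that $\{y_0,y_1,\dots\}$ is discrete. $\square$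

The first thing to try is to iterate: build infinite sets $X_\alpha$, decreasing modulo finite sets, with $X_\alpha$ discrete for $(\varphi_\alpha(V_y))_y$ (the $\varphi_\alpha(V_y)$ are distinct by Lemma 1). At a countable stage $\alpha$, enumerate the earlier sets as $X_{\beta_0},X_{\beta_1},\dots$, choose distinct $x_n\in X_{\beta_0}\cap\dots\cap X_{\beta_n}$, and apply Lemma 7 inside $\{x_n:n\in\omega\}$. If $\mathfrak d=\aleph_1$, this handles all of $\Phi$. Let $G$ be generated by the $X_\alpha$ and the cofinite sets. Each ultrafilter $Y\supseteq G$ gives a $Q$-point $W_Y$. There are two exact points at which this is not enough.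

- The number of ultrafilters extending $G$ is not controlled. Under the continuum hypothesis one can, at stage $\alpha$, also shrink $X_\alpha$ into the $\alpha$th subset of $D$ or into its complement. Then $G$ is an ultrafilter, and we get a single limit. That all the sets are infinite therefore does not by itself give many extensions.
- If $\mathfrak d>\aleph_1$, stage $\omega_1$ needs an infinite set almost contained in $\aleph_1$ given sets, and a tower of length $\omega_1$ need not have one. In the tower just described there is none: if an infinite $P$ were almost contained in every member of the ultrafilter $G$, split $P$ into infinite halves $P_0,P_1$; whichever of $P_0$ and $D\setminus P_0$ is in $G$, it does not almost contain $P$.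

Both points suggest replacing "infinite" by a notion of largeness that limits how far a filter with few generators can decide sets. We do not need almost-intersections; we only need a filter base all of whose members stay large.

## 5. Blocks, density, and filters with few generators

Let $J_n$ be the set of all functions $a:\{0,1\}^n\to\{0,1\}$. Since $D$ was any countably infinite index set, we may take $D=\bigsqcup_nJ_n$. For $B\subseteq D$ let $d_n(B)=|B\cap J_n|/|J_n|$. For $x\in2^\omega$ and $i<2$ let
$$Z^i_x=\{a\in D:\ a\in J_n\text{ and }a(x{\restriction}n)=i\text{ for the relevant }n\},$$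
so that $D=Z^0_x\sqcup Z^1_x$. These are $\mathfrak c$ splittings of $D$ into two halves, and they behave like independent coin tosses. If $x_1,\dots,x_k$ are distinct, then for all large $n$ the strings $x_j{\restriction}n$ are distinct, and prescribing the values of $a$ at $k$ different points leaves exactly the fraction $2^{-k}$ of all functions:
$$d_n\Big(\bigcap_{1\le j\le k}Z^{i_j}_{x_j}\Big)=2^{-k}\qquad\text{for all large }n\text{ and all }i_1,\dots,i_k<2. \tag{3}$$
For example, $J_1$ has four elements. If $x(0)=0$ and $x'(0)=1$, then $Z^1_x\cap Z^1_{x'}\cap J_1$ contains only the constant function $1$, a fraction $\frac14$. If $x(0)=x'(0)$, then $Z^1_x\cap Z^0_{x'}\cap J_1=\emptyset$, and we must wait for larger $n$.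

The next lemma removes the first obstacle of Section 4. It is here that $\mathfrak d<\mathfrak c$ will be used. We use the textbook theorem that every infinite closed subset of $\beta\omega$ has cardinality $2^{\mathfrak c}$ (Engelking, *General Topology*, 3.6.14).

**Lemma 8.** Let $G$ be a filter on $D$ with a base $\mathcal B$ such that $|\mathcal B|<\mathfrak c$ and $\limsup_nd_n(A)>0$ for all $A\in\mathcal B$. Then $G$ extends to infinitely many, hence $2^{\mathfrak c}$, ultrafilters.

*Proof.* Suppose that only $Y_1,\dots,Y_s$ extend $G$. A filter is the intersection of the ultrafilters extending it, so $G=\bigcap_iY_i$. There are finitely many possibilities for the set $\{i:Z^1_x\in Y_i\}$, so there is $I\subseteq2^\omega$ with $|I|=\mathfrak c$ on which this set is constant. Fix $x_0\in I$. For $x\in I$ let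
$$B_x=\{a\in D:\ a\in Z^1_{x_0}\Leftrightarrow a\in Z^1_x\}.$$
Each $Y_i$ contains either both $Z^1_{x_0},Z^1_x$ or both $Z^0_{x_0},Z^0_x$, so it contains $B_x$. Hence $B_x\in G$, and there is $A_x\in\mathcal B$ with $A_x\subseteq B_x$.

As $|\mathcal B|<\mathfrak c=|I|$, some $A\in\mathcal B$ equals $A_x$ for infinitely many $x\in I$; otherwise $|I|\le|\mathcal B|\cdot\aleph_0<\mathfrak c$. Let $k\ge1$ and let $x_1,\dots,x_k$ be distinct such $x$, different from $x_0$. Since $A\subseteq B_{x_j}$ for $1\le j\le k$,
$$A\subseteq\bigcap_{0\le j\le k}Z^0_{x_j}\ \cup\bigcap_{0\le j\le k}Z^1_{x_j}.$$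
By (3), $d_n(A)\le2\cdot2^{-(k+1)}=2^{-k}$ for all large $n$. As $k$ was arbitrary, $\limsup_nd_n(A)=0$, a contradiction. So infinitely many ultrafilters extend $G$. They form a closed subset of $\beta D$, and $\beta D$ is homeomorphic to $\beta\omega$, so there are $2^{\mathfrak c}$ of them. $\square$

## 6. Good pairs, and Theorem C from a one-step lemma

In the recursion we want to compare the densities of many sets along the same $n$. So we record a lower bound for each set.

**Definition (good pair).** A good pair is $(\mathcal A,\varepsilon)$, where $\mathcal A\subseteq\mathcal P(D)$ is closed under finite intersections and contains all cofinite subsets of $D$, and $\varepsilon:\mathcal A\to(0,1]$ is such that all finite intersections of the sets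
$$E_A=\{n:d_n(A)\ge\varepsilon(A)\}\qquad(A\in\mathcal A)$$
are infinite. Write $(\mathcal A,\varepsilon)\le(\mathcal A',\varepsilon')$ if $\mathcal A\subseteq\mathcal A'$ and $\varepsilon'{\restriction}\mathcal A=\varepsilon$.

For example, the cofinite sets with $\varepsilon\equiv1$ form a good pair, since a cofinite $A$ has $d_n(A)=1$ for all large $n$. On the other hand, $A=\bigcup_nJ_{2n}$ and $B=\bigcup_nJ_{2n+1}$ both have upper density $1$, but they cannot occur in one good pair, since $E_A\cap E_B=\emptyset$ for all choices of $\varepsilon$.

If $(\mathcal A,\varepsilon)$ is good, every $A\in\mathcal A$ has $\limsup_nd_n(A)\ge\varepsilon(A)>0$. The union of a chain of good pairs is good, because each requirement concerns finitely many sets at a time. This removes the second obstacle of Section 4, since limit stages are now free. The price is a harder successor step.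

**Lemma 9 (one step).** Let $(\mathcal A,\varepsilon)$ be good with $|\mathcal A|<\mathfrak d$, and let $(p_y)_{y\in D}$ be pairwise distinct ultrafilters on $\omega$. Then there are a set $X$ discrete for $(p_y)_y$ and a good pair $(\mathcal A',\varepsilon')\ge(\mathcal A,\varepsilon)$ with $X\in\mathcal A'$ and $|\mathcal A'|=|\mathcal A|$.

**Proof of Theorem C from Lemma 9.** Let $\mathfrak d<\mathfrak c$, with the $Q$-points indexed by $D=\bigsqcup_nJ_n$.

**Step 1: the recursion.** We build the filter base. By Lemma 1, for each $\alpha<\mathfrak d$ the ultrafilters $\varphi_\alpha(V_y)$ $(y\in D)$ are pairwise distinct. Let $\mathcal A_0$ be the set of cofinite subsets of $D$ and $\varepsilon_0\equiv1$. Given $(\mathcal A_\alpha,\varepsilon_\alpha)$ with $\alpha<\mathfrak d$, apply Lemma 9 to it and to $p_y=\varphi_\alpha(V_y)$. We get $(\mathcal A_{\alpha+1},\varepsilon_{\alpha+1})\ge(\mathcal A_\alpha,\varepsilon_\alpha)$ and $X_\alpha\in\mathcal A_{\alpha+1}$ discrete for $(\varphi_\alpha(V_y))_y$. At limits take unions. By induction $|\mathcal A_\alpha|\le|\alpha|+\aleph_0<\mathfrak d$ for all $\alpha<\mathfrak d$,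 so Lemma 9 always applies.

**Step 2: many extensions.** We count the ultrafilters available. Let $\mathcal A=\bigcup_{\alpha<\mathfrak d}\mathcal A_\alpha$. It is closed under finite intersections, all its members have positive upper density, and $|\mathcal A|\le\mathfrak d<\mathfrak c$. Let $G$ be the filter generated by $\mathcal A$, and $[G]$ the closed set of ultrafilters on $D$ that extend $G$. By Lemma 8, $|[G]|=2^{\mathfrak c}$.

**Step 3: the limits.** We check that the limits have all the required properties. Let $H=\{W_Y:Y\in[G]\}$. Every $Y\in[G]$ contains $X_\alpha$ for all $\alpha<\mathfrak d$, so every $W_Y\in H$ is a $Q$-point by Lemma 6. Let $Y\neq Y'$ be in $[G]$. By Lemma 3(b), applied with $X=X_\alpha$, we have $\varphi_\alpha(W_Y)\neq\varphi_\alpha(W_{Y'})$ for every $\alpha<\mathfrak d$, that is, for every $\varphi\in\Phi$. By Lemma 5, $W_Y$ and $W_{Y'}$ are neither nearly coherent nor isomorphic. In particular they are different, so $|H|=2^{\mathfrak c}$.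

The map $Y\mapsto W_Y$ is continuous, because $W_Y\in\widehat B$ if and only if $\{y:B\in V_y\}\in Y$. As $[G]$ is compact, $H$ is compact, hence closed. If $B\in W_Y$, then $\{y:B\in V_y\}\in Y$ is nonempty, so every neighborhood of $W_Y$ contains some $V_y$. Hence $H\subseteq\overline{\{V_y:y\in D\}}$. $\square$

It remains to prove Lemma 9.

## 7. Two ways to escape fewer than $\mathfrak d$ functions

In the one-step lemma we must serve fewer than $\mathfrak d$ sets $A$ with a single choice of parameters. The two facts below make that possible. Let $|\Lambda|<\mathfrak d$.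

**Fact D1.** For $\rho_\lambda\in\omega^\omega$ $(\lambda\in\Lambda)$ there is a nondecreasing $b\in\omega^\omega$ such that for every $\lambda$, $b(l)\ge\rho_\lambda(l)$ for infinitely many $l$.

*Proof.* The $\rho_\lambda$ do not form a dominating family, so there is $g$ with $g\not\le^*\rho_\lambda$ for all $\lambda$. Let $b(l)=\max_{j\le l}g(j)$. $\square$

**Fact D2.** For $r_\lambda:\omega^{<\omega}\to\omega$ $(\lambda\in\Lambda)$ there is a strictly increasing $R\in\omega^\omega$ such that for every $\lambda$ there is $k$ with $R(k)\ge r_\lambda(R{\restriction}k)$.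

So, although the demand $r_\lambda$ on $R(k)$ depends on the earlier values of $R$, every demand is met at least once.

*Proof.* Let $\rho_\lambda$ be strictly increasing with $\rho_\lambda(n)\ge r_\lambda(t)$ for all sequences $t$ of length at most $n+1$ with entries in $\{0,\dots,n\}$. Let $e_\lambda(k)=\rho_\lambda^{(k)}(0)$ be the $k$-fold iterate. Take $g$ with $g\not\le^*e_\lambda$ for all $\lambda$, and let $R(0)=0$, $R(k)=\max\{R(k-1)+1,g(k)\}$ for $k\ge1$. Then $R$ is strictly increasing, and for each $\lambda$ some $k\ge1$ has $R(k)>e_\lambda(k)$.

Suppose that $R(j)<\rho_\lambda(R(j-1))$ for all $1\le j\le k$. Then $R(j)\le e_\lambda(j)$ for all $j\le k$ by induction: $R(0)=0=e_\lambda(0)$, and $R(j)<\rho_\lambda(R(j-1))\le\rho_\lambda(e_\lambda(j-1))=e_\lambda(j)$. This contradicts $R(k)>e_\lambda(k)$. So there is $j\ge1$ with $R(j)\ge\rho_\lambda(R(j-1))$. The sequence $R{\restriction}j$ has entries at most $R(j-1)$ and length $j\le R(j-1)+1$, as $R$ is strictly increasing. Hence $R(j)\ge\rho_\lambda(R(j-1))\ge r_\lambda(R{\restriction}j)$. $\square$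

## 8. One step: small neighborhoods that do not swallow any $A$

Here is a natural plan for Lemma 9. Enumerate $D=\{y_0,y_1,\dots\}$, choose $O_j\in p_{y_j}$, and let $h(y)=\min\{j:O_j\in p_y\}$. The sets $Q_j=O_j\setminus\bigcup_{i<j}O_i$ are disjoint, and $Q_{h(y)}\in p_y$. If $X$ contains only finitely many $y$ with $h(y)=j$ for each $j$, then $X$ is discrete, since inside $Q_j$ we only have to separate finitely many distinct ultrafilters. So we want to choose finitely many indices from each level of $h$ and still keep positive density in every $A\in\mathcal A$. This is hopeless if finitely many $O_j$ catch almost all of the $p_y$ with $y\in A$. We must therefore ensure that $\{y\in A:h(y)\ge l\}$ stays large for all $l$.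

There are two dangers. The mass of $A$, transported to $\beta\omega$ by $y\mapsto p_y$, may concentrate at the points $p_{y_j}$ themselves; then every $O_j\in p_{y_j}$ takes a fixed amount, however small we make it. Or the $O_j$ are small, but they are infinitely many and together take everything from some of the uncountably many $A$. The first danger is met by passing to a suitable index set $X_0$ (Step 2), the second by an auxiliary ultrafilter $q$ and Fact D2 (Steps 3 to 5).

**Proof of Lemma 9.** Fix $(\mathcal A,\varepsilon)$ and $(p_y)$ as in the lemma.

**Step 1: measures.** This step turns density on $D$ into honest measures on $\beta\omega$. The sets $E_A$ have infinite finite intersections, so there is a nonprincipal ultrafilter $U$ on $\omega$ containing all of them. Put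
$$\nu(B)=U\text{-}\lim_nd_n(B)\qquad(B\subseteq D),$$
the unique real $r$ such that $\{n:|d_n(B)-r|<\eta\}\in U$ for all $\eta>0$. This is a finitely additive probability measure on $\mathcal P(D)$, zero on finite sets, and $\nu(A)\ge\varepsilon(A)>0$ for $A\in\mathcal A$.

For $O\subseteq\omega$ let $O^\sharp=\{y\in D:O\in p_y\}$. The map $O\mapsto O^\sharp$ is a Boolean homomorphism. We use the standard fact that for every finitely additive $m:\mathcal P(\omega)\to[0,\infty)$ there is a unique regular Borel measure on $\beta\omega$ giving each $\widehat O$ the mass $m(O)$. (Integrate linear combinations of indicator functions of clopen sets; these are uniformly dense in $C(\beta\omega)$ by the Stone–Weierstrass theorem, and the Riesz representation theorem gives the measure and its uniqueness.) For $B\subseteq D$ let $\mu_B$ be the regular Borel measure with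
$$\mu_B(\widehat O)=\nu(B\cap O^\sharp)\qquad(O\subseteq\omega).$$
In particular $\mu_B(\beta\omega)=\nu(B)$. The following hold.
$$\mu_{B\sqcup B'}=\mu_B+\mu_{B'},\qquad \mu_B\le\mu_{B'}\ \text{ if }B\subseteq B', \tag{4}$$
$$\mu_{B\setminus O^\sharp}(K)=\mu_B(K\setminus\widehat O)\qquad\text{for Borel }K. \tag{5}$$
For the first part of (4), both sides are regular and agree on clopen sets; the second part follows by writing $B'=B\sqcup(B'\setminus B)$. In (5), the right side is a regular measure in $K$, being the restriction of a finite regular measure to a Borel set, and for $K=\widehat{O'}$ it equals $\mu_B(\widehat{O'\setminus O})=\nu(B\cap O'^\sharp\setminus O^\sharp)$, which is the left side. By (4), $\mu_{B\cup B'}\le\mu_B+\mu_{B'}$ for all $B,B'$.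

Put $\mu=\mu_D$, and $P_X=\{p_y:y\in X\}$ for $X\subseteq D$. This is a countable set, hence Borel.

Two examples show what can happen. If $e:D\to\omega$ is a bijection and $p_y$ is principal at $e(y)$, then $\mu(\{p_y\})=\nu(\{y\})=0$ for each $y$, so all mass lies off $P_D$. If all $p_y$ were the same $p$ (which the lemma forbids), then $\mu_A$ would be the point mass $\nu(A)$ at $p$. So the next step has to use that the $p_y$ are distinct.

**Step 2: an index set whose points do not carry the mass.** We claim:

**Claim 1.** There is $X_0\subseteq D$ with $\mu_{A\cap X_0}(\beta\omega\setminus P_{X_0})>0$ for all $A\in\mathcal A$.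

Suppose that no $X_0=Z^i_x$ $(x\in2^\omega,\ i<2)$ works. For each $x$ and $i$ there is $A^i_x\in\mathcal A$ with $\mu_{A^i_x\cap Z^i_x}(\beta\omega\setminus P_{Z^i_x})=0$. Let $A_x=A^0_x\cap A^1_x\in\mathcal A$. By (4), $\mu_{A_x\cap Z^i_x}$ is concentrated on $P_{Z^i_x}$ for both $i<2$. As $|\mathcal A|<\mathfrak d\le\mathfrak c$, there are an infinite $I\subseteq2^\omega$ and $A\in\mathcal A$ with $A_x=A$ for all $x\in I$. Taking any $x\in I$, the measure $\mu_A=\mu_{A\cap Z^0_x}+\mu_{A\cap Z^1_x}$ is concentrated on the countable set $P_D$. Its total mass is $\nu(A)>0$, so there is $y\in D$ with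
$$a:=\mu_A(\{p_y\})>0 .$$
Now the splittings confine the source of this atom. For $x\in I$ let $i(x)$ be such that $y\in Z^{i(x)}_x$. As the $p_u$ are distinct, $p_y\notin P_{Z^{1-i(x)}_x}$. Since $\mu_{A\cap Z^{1-i(x)}_x}$ is concentrated on that set, it gives $\{p_y\}$ mass $0$. Take distinct $x_1,\dots,x_k\in I$ with $2^{-k}<a$, and $B=\bigcap_{j\le k}Z^{i(x_j)}_{x_j}$. Since $A\subseteq(A\cap B)\cup\bigcup_j(A\cap Z^{1-i(x_j)}_{x_j})$, we get from (4) and (3)
$$a\le\mu_{A\cap B}(\{p_y\})+\sum_{j\le k}\mu_{A\cap Z^{1-i(x_j)}_{x_j}}(\{p_y\})\le\nu(B)+0=2^{-k}<a,$$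
a contradiction. This proves Claim 1. Fix such an $X_0$.

**Step 3: a point that finitely many neighborhoods will avoid.** We need to know that finitely many $O_j$ never take all the mass of any $A$. We arrange this by keeping all $O_j$ outside one ultrafilter $q$. Let
$$\mathcal I=\{B\subseteq D:\mu_{B\cap X_0}(\beta\omega\setminus P_{X_0})=0\}.$$
By (4), $\mathcal I$ is an ideal. It contains the finite sets (where $\nu$ vanishes) and $D\setminus X_0$. By Claim 1 it is disjoint from $\mathcal A$. If $A\in\mathcal A$ and $B\in\mathcal I$, then $A\setminus B\ne\emptyset$, since otherwise $A\subseteq B$ would be in $\mathcal I$. As $\mathcal A$ is closed under finite intersections and $\mathcal I$ under finite unions, there is an ultrafilter $\mathcal W\supseteq\mathcal A$ on $D$ with $\mathcal W\cap\mathcal I=\emptyset$. Let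
$$q=\{O\subseteq\omega:O^\sharp\in\mathcal W\},$$
an ultrafilter on $\omega$, and $X_1=X_0\setminus\{y:p_y=q\}$. This removes at most one point. We have $X_0\in\mathcal W$, and finite sets are not in $\mathcal W$, so $X_1\in\mathcal W$ and $X_1$ is infinite. Enumerate $X_1=\{y_0,y_1,\dots\}$ injectively and write $p_j$ for $p_{y_j}$. Note that $p_j\neq q$ for all $j$.

**Step 4: neighborhoods of every size, and the choice of sizes.** We now choose the sets $O_j$. For $j,t\in\omega$ choose $O^t_j\in p_j$ with
$$O^t_j\notin q\qquad\text{and}\qquad\mu(\widehat{O^t_j}\setminus\{p_j\})\le2^{-j-t-2}. \tag{6}$$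
This is possible: by outer regularity some open set containing $p_j$ has measure at most $\mu(\{p_j\})+2^{-j-t-2}$, it contains a clopen neighborhood of $p_j$, and we intersect the corresponding set in $p_j$ with a set in $p_j\setminus q$.

For $A\in\mathcal A$ and $t=(t_0,\dots,t_{k-1})\in\omega^k$ let $A_t=A\setminus\bigcup_{j<k}(O^{t_j}_j)^\sharp$. Since $O^{t_j}_j\notin q$, we have $(O^{t_j}_j)^\sharp\notin\mathcal W$. So $A_t\in\mathcal W$, hence $A_t\notin\mathcal I$. With (5), applied to $O=\bigcup_{j<k}O^{t_j}_j$, this says
$$\delta(A,t):=\mu_{A_t\cap X_0}(\beta\omega\setminus P_{X_0})=\mu_{A\cap X_0}\Big((\beta\omega\setminus P_{X_0})\setminus\bigcup_{j<k}\widehat{O^{t_j}_j}\Big)>0. \tag{7}$$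
So after any finite number of bites, a positive amount of mass of $A$ off $P_{X_0}$ is left. The remaining bites together must be smaller than that amount, for every $A$. If there were only one $A$, we would choose the sizes at once. For fewer than $\mathfrak d$ many, let $r_A(t)$ be the least $r\in\omega$ with $2^{-r}\le\delta(A,t)$. By Fact D2 there is a strictly increasing $R$ such that each $A\in\mathcal A$ has some $k_A$ with
$$R(k_A)\ge r_A(R{\restriction}k_A). \tag{8}$$
Put $O_j=O^{R(j)}_j$.

**Step 5: every $A$ survives.** We check that this choice of $R$ works.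

**Claim 2.** Let $c_A=\frac12\delta(A,R{\restriction}k_A)>0$. Then $\nu\big((A\cap X_1)\setminus\bigcup_{j<l}O^\sharp_j\big)\ge c_A$ for all $A\in\mathcal A$ and $l\in\omega$.

Let $k=k_A$. The set on the left decreases as $l$ grows, so we may assume $l\ge k$. As $X_0\setminus X_1$ has at most one point and $\nu$ vanishes on finite sets, we may replace $X_1$ by $X_0$. By (5), with total masses, the left side equals
$$\mu_{A\cap X_0}\Big(\beta\omega\setminus\bigcup_{j<l}\widehat{O_j}\Big)\ \ge\ \mu_{A\cap X_0}\Big((\beta\omega\setminus P_{X_0})\setminus\bigcup_{j<k}\widehat{O_j}\Big)-\sum_{k\le j<l}\mu(\widehat{O_j}\setminus\{p_j\}).$$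
For the inequality we discarded the mass on $P_{X_0}$. Then the sets $\widehat{O_j}$ with $k\le j<l$ can only remove points of $\widehat{O_j}\setminus P_{X_0}\subseteq\widehat{O_j}\setminus\{p_j\}$, because $p_j\in P_{X_0}$; and $\mu_{A\cap X_0}\le\mu$. The first term on the right is $\delta(A,R{\restriction}k)$ by (7). By (6), and since $R$ is increasing, the sum is at most
$$\sum_{j\ge k}2^{-j-R(j)-2}\le2^{-R(k)}\sum_{j\ge k}2^{-j-2}\le2^{-R(k)-1}\le\tfrac12\,2^{-r_A(R{\restriction}k)}\le\tfrac12\,\delta(A,R{\restriction}k),$$
where the third inequality is (8). This proves Claim 2.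

**Step 6: cutting the levels down to finite sets.** We define $X$. For $y\in X_1$ let $h(y)=\min\{j:O_j\in p_y\}$. This exists, and $h(y_i)\le i$, because $O_i\in p_i$. Clearly
$$(A\cap X_1)\setminus\bigcup_{j<l}O^\sharp_j=\{y\in A\cap X_1:h(y)\ge l\}. \tag{9}$$
For finite nonempty $F\subseteq\mathcal A$ and $l\in\omega$ let $N(F,l)$ be the set of all $n$ such that for all $A\in F$
$$d_n(A)\ge\varepsilon(A)\qquad\text{and}\qquad d_n(\{y\in A\cap X_1:h(y)\ge l\})\ge c_A/2 .$$
The first condition holds for $n\in E_A\in U$. The second holds for a set of $n$ in $U$, because by (9) and Claim 2 the $U$-limit is at least $c_A>c_A/2$. So $N(F,l)\in U$, and it is infinite. Let $\rho_F(l)$ be the least $N$ such that for some $n\ge l$ with $n\in N(F,l)$ we have $J_n\cap X_1\subseteq\{y_0,\dots,y_N\}$; it exists because $J_n$ is finite. The family $\mathcal A$ is infinite and $|\mathcal A|<\mathfrak d$, so there are fewer than $\mathfrak d$ such $F$. By Fact D1 there is a nondecreasing $b$ such that for each $F$, $b(l)\ge\rho_F(l)$ for infinitely many $l$. Put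
$$X=\{y_i\in X_1:\ i\le b(h(y_i))\}.$$

**Step 7: the new pair is good.** We show that $X$ keeps positive density in all members of $\mathcal A$ simultaneously. Let $F\subseteq\mathcal A$ be finite and nonempty, let $l$ satisfy $b(l)\ge\rho_F(l)$, and let $n\ge l$ witness the value $\rho_F(l)$. If $A\in F$ and $y_i\in A\cap X_1\cap J_n$ with $h(y_i)\ge l$, then
$$i\le\rho_F(l)\le b(l)\le b(h(y_i)),$$
so $y_i\in X$. Since $n\in N(F,l)$, it follows that
$$d_n(A\cap X)\ge c_A/2\quad\text{and}\quad d_n(A)\ge\varepsilon(A)\qquad\text{for all }A\in F. \tag{10}$$
There are infinitely many such $l$, and $n\ge l$, so (10) holds for infinitely many $n$.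

Let $\mathcal A'=\mathcal A\cup\{A\cap X:A\in\mathcal A\}$ and $\varepsilon'{\restriction}\mathcal A=\varepsilon$. For $B\in\mathcal A'\setminus\mathcal A$ choose one $A\in\mathcal A$ with $B=A\cap X$ and put $\varepsilon'(B)=c_A/2$. Then $\mathcal A'$ is closed under finite intersections and contains the cofinite sets. Given finitely many members of $\mathcal A'$, let $F$ consist of those that are in $\mathcal A$ and of the sets $A$ chosen for the others; by (10), infinitely many $n$ satisfy all the required bounds. So $(\mathcal A',\varepsilon')$ is a good pair $\ge(\mathcal A,\varepsilon)$. Also $|\mathcal A'|=|\mathcal A|$, and $X=D\cap X\in\mathcal A'$ because $D\in\mathcal A$.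

**Step 8: $X$ is discrete.** This is the plan from the beginning of the section. The sets $Q_j=O_j\setminus\bigcup_{i<j}O_i$ are pairwise disjoint, and $Q_{h(y)}\in p_y$ for $y\in X$. For each $j$, the $y\in X$ with $h(y)=j$ are among $y_0,\dots,y_{b(j)}$, so there are finitely many. As the $p_y$ are distinct, we can choose for these finitely many $y$ pairwise disjoint sets $C_y\in p_y$ with $C_y\subseteq Q_j$. Over all $j$, the sets $C_y$ $(y\in X)$ are pairwise disjoint. So $X$ is discrete for $(p_y)_y$. This proves Lemma 9, and with it Theorems A, B and C. $\square$
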